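\title{Finite groups without odd quotients are mixable}

\begin{abstract}
A finite group $G$ is mixable if, for suitable elements $g_1,\dots,g_k\in G$ and independent, possibly biased coins $\varepsilon_1,\dots,\varepsilon_k\in\{0,1\}$, the product $g_1^{\varepsilon_1}\cdots g_k^{\varepsilon_k}$ is exactly uniform on $G$. A necessary condition is that in every nontrivial irreducible complex representation some element of $G$ has the eigenvalue $-1$. We prove that this condition is sufficient. Consequently $G$ is mixable if and only if it has no nontrivial quotient of odd order, and then $56\,|G|^{5/2}$ coins suffice. The main tool is a steering lemma: in a nontrivial irreducible real representation of dimension at least two, products of the operators $(1-p)I+p\rho(g)$ carry any nonzero vector to a positive multiple of any other.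
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a finite group. Fix elements $g_1,\dots,g_k\in G$ and numbers $p_1,\dots,p_k\in[0,1]$, and let $\varepsilon_1,\dots,\varepsilon_k\in\{0,1\}$ be independent random variables with $\Pr[\varepsilon_i=1]=p_i$. The random element
\[
g_1^{\varepsilon_1}g_2^{\varepsilon_2}\cdots g_k^{\varepsilon_k}
\]
is a \emph{random subproduct}. The group $G$ is \emph{mixable} if some random subproduct is exactly uniformly distributed on $G$. The elements and the biases are chosen in advance, and each coin is tossed once.

It is convenient to work in the group algebra. We identify the law of a random element $X$ of $G$ with $\sum_g\Pr[X=g]\,g\in\mathbb R[G]$. If $X$ and $Y$ are independent, then $\Pr[XY=g]=\sum_{xy=g}\Pr[X=x]\Pr[Y=y]$, so the law of $XY$ is the product of the two laws. A \emph{step} is an element $(1-p)\cdot1+p\,g$ with $g\in G$ and $p\in[0,1]$; it is the law of $g^{\varepsilon}$. Let $S\subset\mathbb R[G]$ be the set of finite products of steps, the empty product being $1$. Then $S$ is the set of laws of random subproducts, and it is closed under multiplication. For a subgroup $H\le G$ put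
\[
u_H=\frac1{|H|}\sum_{h\in H}h .
\]
Thus $G$ is mixable if and only if $u_G\in S$. Nothing is gained by letting each coin choose between two arbitrary elements $a,b\in G$, because $(1-p)a+pb=\big((1-p)+p\,ba^{-1}\big)\,a$ is a product of two steps, the second with $p=1$.

The content of the definition is the word \emph{exactly}. The law $\mu=\prod_{g}\frac12(1+g)$ gives positive mass to every element, so $\mu=\beta u_G+(1-\beta)\nu$ for some $\beta>0$ and some law $\nu$. Since $u_G\nu=\nu u_G=u_G$, we get $\mu^n=\big(1-(1-\beta)^n\big)u_G+(1-\beta)^n\nu^n\to u_G$. So $u_G$ always lies in the closure of $S$, and the question is whether it lies in $S$.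

Two families show that both answers occur. If $M$ has index $2$ in $G$ and $g\notin M$, then $u_G=\frac12(1+g)\,u_M$. A nontrivial $2$-group has a subgroup of index $2$, so by induction every $2$-group is mixed by $\log_2|G|$ fair coins. No group needs fewer, since a random subproduct with $k$ coins takes at most $2^k$ values. On the other hand, let $G=\mathbb Z/3$ and let $\chi$ be a nontrivial character, extended linearly to $\mathbb R[G]$. The number $\chi\big((1-p)+pg\big)=(1-p)+p\chi(g)$ lies on the boundary of the triangle whose vertices are the cube roots of unity, so it is not $0$. Hence $\chi$ does not vanish on $S$, while $\chi(u_G)=0$, and $\mathbb Z/3$ is not mixable.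

The second argument works in any representation. If $\rho$ is a nontrivial irreducible complex representation, then $\rho(u_G)=0$, so a random subproduct can be uniform only if
\begin{equation}\label{eq:vanish}
\prod_{i=1}^k\big((1-p_i)I+p_i\rho(g_i)\big)=0 .
\end{equation}
Some factor must then be singular, and this forces an eigenvalue $-1$ (Lemma~\ref{lem:singular}). A complex representation $\rho\colon G\to\mathrm{GL}_d(\mathbb C)$ is called \emph{potentially mixable} if $-1$ is an eigenvalue of $\rho(g)$ for some $g\in G$. The problem that we solve comes from the paper of Amir, Blachar, Ghosh and Vishne~\cite{ABGV}: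

\begin{quote}
\emph{If every nontrivial irreducible representation of $G$ is potentially mixable, is $G$ mixable?}
\end{quote}

For abelian groups the answer is yes for a simple reason: a character with $\chi(g)=-1$ is killed by the single step $\frac12(1+g)$, and the product of these steps over all nontrivial characters equals $u_G$ (Lemma~\ref{lem:criterion}). In dimension $d>1$ the hypothesis looks much weaker than \eqref{eq:vanish}. It provides one singular factor, whose kernel may be a single line, whereas \eqref{eq:vanish} asks for a product of rank $0$. In favor of a positive answer are the continuous parameters $p_i$; against it is the constraint $p_i\in[0,1]$, which makes $S$ a semigroup in which a move cannot simply be undone. The answer is nevertheless positive.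

\begin{theorem}\label{thm:main}
Let $G$ be a finite group. If every nontrivial irreducible complex representation of $G$ is potentially mixable, then $G$ is mixable.
\end{theorem}

A \emph{$2$-element} is an element whose order is a power of $2$; the identity is one. Throughout, $N$ denotes the subgroup of $G$ generated by all $2$-elements.

\begin{theorem}\label{thm:equiv}
For a finite group $G$ the following are equivalent:
\begin{itemize}
\item[(a)] $G$ is mixable;
\item[(b)] every nontrivial irreducible complex representation of $G$ is potentially mixable;
\item[(c)] $G$ has no nontrivial quotient of odd order;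
\item[(d)] $G=N$.
\end{itemize}
When these conditions hold, $u_G$ is a product of at most $56\,|G|^{5/2}$ steps.
\end{theorem}

It is known that a nontrivial group of odd order is not mixable, and that (c) holds if and only if every nontrivial representation of $G$ is potentially mixable. The parts of these facts that we need have short proofs, which we include. The method also describes what $S$ can do in an arbitrary group.

\begin{theorem}\label{thm:general}
Let $G$ be an arbitrary finite group.
\begin{itemize}
\item[(i)] Let $\rho$ be a finite-dimensional complex representation of $G$. There is $a\in S$ with $\rho(a)=0$ if and only if every irreducible constituent of $\rho$ is nontrivial and potentially mixable.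
\item[(ii)] We have $u_N\in S$. If $\rho$ is an irreducible complex representation, then either $N\not\le\ker\rho$ and $\rho(u_N)=0$, or $N\le\ker\rho$ and $\rho(a)$ is invertible for every $a\in S$.
\item[(iii)] Let $H\le G$. Then $u_H$ is the law of a random subproduct of elements of $G$ if and only if $H$ is generated by $2$-elements.
\end{itemize}
\end{theorem}

Part (ii) says that the one element $u_N$ kills every irreducible representation that can be killed at all. Part (iii) says that a larger ambient group does not help to mix a subgroup: for example, no random subproduct in $S_3$ is uniform on $A_3$.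

Section~\ref{sec:prelim} reduces mixing to killing representations, Section~\ref{sec:S3} shows the idea of the proof for $S_3$, Sections~\ref{sec:steer} and~\ref{sec:rank} carry it out in general, and Section~\ref{sec:proofs} deduces the three theorems.

\section{Representations and singular steps}\label{sec:prelim}

Representations are finite-dimensional, real or complex. A representation $\rho\colon G\to\mathrm{GL}(V)$ is extended linearly to an algebra homomorphism $\mathbb R[G]\to\operatorname{End}(V)$, and we say that $a\in\mathbb R[G]$ \emph{kills} $V$ if $\rho(a)=0$. An irreducible representation is \emph{nontrivial} if it is not the one-dimensional representation in which every element acts as $1$. We use three standard facts.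
\begin{itemize}
\item[(F1)] Averaging an inner product over $G$ makes it $G$-invariant. Hence $V$ is a direct sum of irreducible representations, its \emph{constituents} (Maschke's theorem), and every eigenvalue of $\rho(g)$ has modulus $1$.
\item[(F2)] For $H\le G$, the operator $\rho(u_H)$ is a projection onto the space $V^H$ of $H$-fixed vectors: its image lies in $V^H$ because $hu_H=u_H$ for $h\in H$, and it is the identity on $V^H$. If $\rho$ is irreducible and nontrivial, then $V^G=0$, so $\sum_{g\in G}\rho(g)=0$.
\item[(F3)] Up to isomorphism there are finitely many irreducible complex representations, and their dimensions satisfy $\sum_\rho d_\rho^2=|G|$.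
\end{itemize}

\begin{lemma}\label{lem:criterion}
Let $a\in S$. Then $a=u_G$ if and only if $a$ kills every nontrivial irreducible complex representation of $G$.
\end{lemma}

\begin{proof}
The element $u_G$ kills these representations by (F2). Conversely, suppose that $a$ kills them. Every step acts as $1$ in the trivial representation, hence so does $a$, and so does $u_G$. Thus $a-u_G$ kills every irreducible complex representation, and by (F1) it kills the regular representation $\mathbb C[G]$, on which it acts by left multiplication. Applying it to the vector $1\in\mathbb C[G]$ gives $a-u_G=0$.
\end{proof}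

The representations can be treated one at a time. If $a_\rho\in S$ kills $\rho$ for each $\rho$ in a finite list, then the product of the $a_\rho$, in any order, lies in $S$ and kills each $\rho$ in the list, because its image under $\rho$ is a product of operators one of which is $0$.

\begin{lemma}\label{lem:singular}
Let $\rho$ be a complex representation. If $(1-p)I+p\rho(g)$ is singular, then $p=\frac12$ and $-1$ is an eigenvalue of $\rho(g)$. In particular, if $\rho$ is not potentially mixable, then $\rho(a)$ is invertible for every $a\in S$.
\end{lemma}

\begin{proof}
Let $(1-p)v+p\rho(g)v=0$ with $v\ne0$. Then $p\ne0$, and $v$ is an eigenvector of $\rho(g)$ with eigenvalue $-(1-p)/p$. This number has modulus $1$ by (F1), so $1-p=p$ and the eigenvalue is $-1$. The last statement follows because a product of invertible operators is invertible.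
\end{proof}

The eigenvalue condition is a parity condition on the image of $\rho$.

\begin{lemma}\label{lem:parity}
A complex representation $\rho$ is potentially mixable if and only if $|\rho(G)|$ is even.
\end{lemma}

\begin{proof}
If $|\rho(G)|=n$ is odd, then $\rho(g)^n=I$ for all $g$, so every eigenvalue $\lambda$ satisfies $\lambda^n=1$, and $(-1)^n\ne1$. If $|\rho(G)|$ is even, Cauchy's theorem gives $g$ such that $A=\rho(g)$ has order $2$. Choose $v$ with $Av\ne v$. Then $x=v-Av\ne0$ and $Ax=Av-v=-x$.
\end{proof}

\section{The symmetric group on three letters}\label{sec:S3}

Groups of order at most $5$ are $2$-groups or have odd order, and $\mathbb Z/6$ is abelian, so $S_3$ is the first group in which the problem of rank appears. Fair coins alone cannot mix it. Indeed, if all $p_i$ lie in $\{0,\frac12,1\}$, then every probability is a multiple of $2^{-k}$, and $1/|G|$ has this form only for $2$-groups. So biased coins are needed, although by Lemma~\ref{lem:singular} a biased step is invertible in every representation and kills nothing. The example shows what such steps are for.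

Let $\omega=e^{2\pi i/3}$ and let $S_3$ act on the real plane $W=\mathbb C$ as the symmetry group of the triangle with vertices $1,\omega,\omega^2$. It is generated by $r$ and $s$ with $\rho(r)z=\omega z$ and $\rho(s)z=\bar z$. The irreducible complex representations are the trivial one, the sign, and the complexification of $W$, in accordance with $1+1+4=6$. By Lemma~\ref{lem:criterion} we must kill the sign representation and $W$.

The step $P=\frac12(1+s)$ kills the sign representation. On $W$ it acts by $z\mapsto\operatorname{Re}z$, with image $\mathbb R$ and kernel $i\mathbb R$. Repeating $P$ gains nothing, since $P^2=P$. A second application of $P$ finishes the job if, in between, the image $\mathbb R$ is moved into the kernel $i\mathbb R$. No group element does this, because the group maps the line $\mathbb R$ only to $\mathbb R$, $\omega\mathbb R$ and $\omega^2\mathbb R$. But the step $b=(1-p)+pr$ multiplies by $(1-p)+p\omega$, which runs along the segment from $1$ to $\omega$, and this segment crosses the imaginary axis. Explicitly,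
\[
\rho(PbP)z=\operatorname{Re}\big((1-p)+p\omega\big)\operatorname{Re}z=\Big(1-\frac{3p}2\Big)\operatorname{Re}z ,
\]
which vanishes for $p=\frac23$. A direct computation confirms the result: using $s^2=1$ and $srs=r^2$,
\[
(1+s)(1+2r)(1+s)=(2+2s)+2(r+rs+sr+srs)=2\,(1+s+r+rs+sr+r^2),
\]
and the six terms are the six elements of $S_3$. Dividing by $12$ gives $\frac{1+s}2\cdot\frac{1+2r}3\cdot\frac{1+s}2=u_{S_3}$. So $s^{\varepsilon_1}r^{\varepsilon_2}s^{\varepsilon_3}$ with biases $\frac12,\frac23,\frac12$ is uniform on $S_3$, and three coins is the minimum since $2^2<6$.

The pattern is \emph{project, steer, project}: singular steps lower the rank, and invertible steps steer a surviving vector into the kernel of the next singular step. Only the direction of the steered vector matters, since a kernel is closed under scaling. Two features of $S_3$ are special. The steering took one step, and one round was enough because $\rho(P)$ already had rank $1$. In general we steer by many small moves and repeat the round until the rank is $0$.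

\section{Steering in an irreducible real representation}\label{sec:steer}

In this section and in Proposition~\ref{prop:real}, $\rho\colon G\to O(W)$ is a nontrivial irreducible \emph{real} representation of dimension $m$, with a $G$-invariant inner product $\langle\cdot,\cdot\rangle$ and norm $|\cdot|$. Real representations are the right setting because the parameters $p_i$ are real: elements of $S$ preserve every $G$-invariant real subspace, so steering to arbitrary directions is possible only if there is no proper nonzero subspace of this kind.

Since scale is irrelevant, we replace steps by the simpler elements $1+tg$ with $t\ge0$: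
\begin{equation}\label{eq:unnorm}
1+tg=(1+t)\big((1-p)+pg\big),\qquad p=\frac t{1+t}\in[0,1).
\end{equation}
Enumerate $G=\{g_1,\dots,g_n\}$ with $n=|G|$, and take one factor for each group element. For small $t_1,\dots,t_n\ge0$,
\[
\prod_{i=1}^n\big(1+t_i\rho(g_i)\big)\,w=w+\sum_it_i\,\rho(g_i)w+(\text{terms of order}\ge2).
\]
By irreducibility the vectors $\rho(g_i)w$ span $W$ when $w\neq0$, so to first order every displacement of $w$ is available with coefficients of arbitrary sign. The difficulty is the constraint $t_i\ge0$. It is overcome by the relation $\sum_i\rho(g_i)w=0$ from (F2): adding the same constant to all coefficients does not change the first-order term, and it makes the coefficients nonnegative. To handle the higher-order terms we need coefficients that depend continuously on the displacement and have a controlled sum.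

\begin{lemma}\label{lem:frame}
Let $w\in W$ with $|w|=1$. For $y\in W$ put
\[
t_i(y)=\frac mn\big(\langle\rho(g_i)w,y\rangle+|y|\big),\qquad i=1,\dots,n .
\]
The functions $t_i$ are continuous and nonnegative, and
\[
\sum_{i}t_i(y)\,\rho(g_i)w=y,\qquad\sum_it_i(y)=m|y| .
\]
\end{lemma}

\begin{proof}
Continuity is visible from the formula, and $t_i(y)\ge0$ by the Cauchy--Schwarz inequality, since $|\rho(g_i)w|=1$. Consider the operator
\[
Ay=\sum_{g\in G}\langle\rho(g)w,y\rangle\,\rho(g)w .
\]
It is symmetric, because $\langle Ay,y'\rangle=\sum_g\langle\rho(g)w,y\rangle\langle\rho(g)w,y'\rangle$. It commutes with $G$: substituting $g=hg'$,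
\[
A\rho(h)y=\sum_g\langle\rho(h^{-1}g)w,y\rangle\,\rho(g)w=\sum_{g'}\langle\rho(g')w,y\rangle\,\rho(h)\rho(g')w=\rho(h)Ay .
\]
A real symmetric operator has a real eigenvalue. The corresponding eigenspace of $A$ is nonzero and $G$-invariant, so it is all of $W$ by irreducibility, and $A$ is a scalar. Each summand $y\mapsto\langle x,y\rangle x$ with $|x|=1$ has trace $1$, so $A$ has trace $n$ and $A=\frac nmI$. Using $\sum_i\rho(g_i)w=0$ twice,
\[
\sum_it_i(y)\rho(g_i)w=\frac mnAy+\frac mn|y|\sum_i\rho(g_i)w=y,
\]
\[
\sum_it_i(y)=\frac mn\Big\langle\sum_i\rho(g_i)w,\,y\Big\rangle+\frac mn\,n|y|=m|y| .\qedhere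
\]
\end{proof}

We now pass from first order to an exact statement. The implicit function theorem at $t=0$ does not serve, because $0$ is a corner of the region $\{t_i\ge0\}$ and the theorem gives no control of signs. Instead we restrict to the parameters $t_i(y)$, which are nonnegative by construction, and solve for $y$. These parameters are continuous but not differentiable at $y=0$, so the suitable tool is Brouwer's fixed point theorem: every continuous map of a closed ball in $\mathbb R^m$ into itself has a fixed point.

\begin{lemma}[Small moves]\label{lem:local}
Let $w,z\in W$ with $|w|=1$ and $|z|\le\frac1{4m^2}$. There are $t_1,\dots,t_n\ge0$ with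
\[
\prod_{i=1}^n\big(1+t_i\rho(g_i)\big)\,w=w+z .
\]
\end{lemma}

\begin{proof}
For $I\subseteq\{1,\dots,n\}$ let $t_I=\prod_{i\in I}t_i$, and let $g_I$ be the product of the $g_i$ with $i\in I$, in increasing order of $i$. Take $t_i=t_i(y)$ as in Lemma~\ref{lem:frame} and expand the product. The empty set contributes $w$ and the one-element sets contribute $y$, so
\[
\prod_{i=1}^n\big(1+t_i(y)\rho(g_i)\big)\,w=w+y+R(y),\qquad R(y)=\sum_{|I|\ge2}t_I(y)\,\rho(g_I)w .
\]
The map $R$ is continuous. Let $T=\sum_it_i(y)=m|y|$. In the expansion of $T^j$ all terms are nonnegative and each $t_I$ with $|I|=j$ occurs $j!$ times, so $\sum_{|I|=j}t_I\le T^j/j!$. Since $|\rho(g_I)w|=1$, for $T\le1$ we obtain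
\[
|R(y)|\le\sum_{j\ge2}\frac{T^j}{j!}\le T^2\sum_{j\ge2}\frac1{j!}=(e-2)\,T^2\le m^2|y|^2 .
\]
We must solve $y+R(y)=z$, that is, find a fixed point of $F(y)=z-R(y)$. Let $\eta=\frac1{2m^2}$. If $|y|\le\eta$, then $T\le\frac1{2m}\le1$, and
\[
|F(y)|\le\frac1{4m^2}+m^2\eta^2=\frac1{4m^2}+\frac1{4m^2}=\eta .
\]
So $F$ maps the closed ball of radius $\eta$ continuously into itself, and it has a fixed point by Brouwer's theorem.
\end{proof}

Both hypotheses on $\rho$ are needed. In the trivial representation on $\mathbb R$ the product sends $w=1$ to a number at least $1$, so no $z<0$ is reached. If $W$ is reducible and $w$ lies in a proper invariant subspace, then the product stays in that subspace.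

The radius $\frac1{4m^2}$ does not depend on $w$, so small moves can be chained along the unit sphere.

\begin{lemma}[Steering]\label{lem:global}
Let $m\ge2$, and let $w,v\in W$ be nonzero vectors at angle $\theta\in[0,\pi]$. There is $a\in S$, a product of at most $\lceil4m^2\theta\rceil\,|G|$ steps, such that $\rho(a)w$ is a positive multiple of $v$.
\end{lemma}

\begin{proof}
We may assume $|w|=|v|=1$. If $\theta=0$, take $a=1$. Otherwise there is a unit vector $e\perp w$ with $v=\cos\theta\cdot w+\sin\theta\cdot e$. For $\theta<\pi$ normalize $v-\cos\theta\cdot w$; for $\theta=\pi$ take any unit vector orthogonal to $w$, which exists since $m\ge2$. Let $L=\lceil4m^2\theta\rceil$ and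
\[
w_j=\cos\frac{j\theta}L\cdot w+\sin\frac{j\theta}L\cdot e,\qquad j=0,\dots,L .
\]
These are unit vectors with $w_0=w$, $w_L=v$, and
\[
|w_j-w_{j-1}|=2\sin\frac\theta{2L}\le\frac\theta L\le\frac1{4m^2}.
\]
Lemma~\ref{lem:local}, applied to $w_{j-1}$ and $z=w_j-w_{j-1}$, gives $x_j=\prod_i\big(1+t_i^{(j)}g_i\big)\in\mathbb R[G]$ with all $t^{(j)}_i\ge0$ and $\rho(x_j)w_{j-1}=w_j$. By \eqref{eq:unnorm}, $x_j=c_ja_j$, where $c_j>0$ and $a_j$ is a product of $|G|$ steps. Then $a=a_L\cdots a_1$ is a product of $L|G|$ steps, and $\rho(a)w=(c_1\cdots c_L)^{-1}v$.
\end{proof}

The scalar cannot be removed: a step acts as a convex combination of two isometries, so $|\rho(a)w|\le|w|$ for all $a\in S$. Note also that no eigenvalue $-1$ has been used. Lemma~\ref{lem:global} applies to $\mathbb Z/3$ acting on the plane by rotations, where every direction can be reached but no nonzero vector can be sent to $0$.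

\section{Lowering the rank}\label{sec:rank}

The eigenvalue $-1$ now enters, and only to provide one step with a nonzero kernel.

\begin{proposition}\label{prop:real}
Let $\rho\colon G\to O(W)$ be a nontrivial irreducible real representation of dimension $m$, and suppose that $\rho(g)$ has the eigenvalue $-1$ for some $g\in G$. Then some product of at most $7m^3|G|$ steps kills $W$.
\end{proposition}

\begin{proof}
Let $P=\frac12(1+g)$, a single step. The kernel of $\rho(P)$ is the $(-1)$-eigenspace of $\rho(g)$; fix a nonzero vector $\kappa$ in it. If $m=1$, then $\rho(P)=0$ and we are done. Let $m\ge2$.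

We construct $q_1,q_2,\dots\in S$ such that the rank of $\rho(q_j)$ strictly decreases. Lemma~\ref{lem:global} controls one vector only, but this is enough, because multiplying on the left never loses a vector that is already in the kernel. Put $q_1=P$. Given $q_j$ with $\rho(q_j)\ne0$, choose $v$ with $\rho(q_j)v\ne0$. One of the vectors $\pm\kappa$ makes an angle at most $\pi/2$ with $\rho(q_j)v$. By Lemma~\ref{lem:global} there is $b_j\in S$ such that $\rho(b_j)\rho(q_j)v$ is a multiple of $\kappa$, and $b_j$ is a product of at most $\lceil2\pi m^2\rceil\,|G|$ steps. Here $\lceil2\pi m^2\rceil\le2\pi m^2+1\le7m^2$, because $(7-2\pi)m^2\ge4(7-2\pi)>1$. Put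
\[
q_{j+1}=P\,b_j\,q_j\in S .
\]
Then $\ker\rho(q_{j+1})\supseteq\ker\rho(q_j)$. Moreover $\rho(q_{j+1})v$ is a multiple of $\rho(P)\kappa=0$, while $v\notin\ker\rho(q_j)$. So the inclusion is strict.

Since $\operatorname{rank}\rho(q_1)\le m-1$, we have $\operatorname{rank}\rho(q_j)\le m-j$ as long as $q_j$ is defined, so $\rho(q_j)=0$ for some $j\le m$. The element $q_j$ consists of $j$ copies of $P$ and the blocks $b_1,\dots,b_{j-1}$. The number of steps is therefore at most
\[
m+(m-1)\,7m^2|G|=7m^3|G|-\big(7m^2|G|-m\big)\le7m^3|G| .\qedhere
\]
\end{proof}

An irreducible complex representation $V$ may be reducible over $\mathbb R$, as the complexification of the plane in Section~\ref{sec:S3} is, and then steering in all of $V$ is impossible. We therefore work in an irreducible real subrepresentation $W$. Two things have to be checked: that the eigenvalue $-1$ is visible in $W$, and that killing $W$ kills $V$. Both follow from $V=W+iW$.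

\begin{proposition}\label{prop:complex}
Let $\rho\colon G\to\mathrm{GL}(V)$ be an irreducible complex representation of dimension $d$ that is potentially mixable. Then some product of at most $56\,d^3|G|$ steps kills $V$.
\end{proposition}

\begin{proof}
Let $\rho(g)$ have the eigenvalue $-1$ on $V$. Then $\rho$ is not the trivial representation, so $V^G=0$. Regard $V$ as a real vector space of dimension $2d$, and let $W\subseteq V$ be a nonzero $G$-invariant real subspace of least dimension $m\le2d$. Then $W$ is an irreducible real representation, it is nontrivial because $W^G\subseteq V^G=0$, and it has an invariant inner product by (F1). The sum $W+iW$ is a nonzero $G$-invariant complex subspace, so $V=W+iW$.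

The operator $B=I+\rho(g)$ is complex linear and maps $W$ into $W$. If $B$ were injective on $W$, then $BW=W$, hence $B(iW)=iW$ and $BV=V$, so $B$ would be invertible on $V$; this contradicts the choice of $g$. Thus $g$ has the eigenvalue $-1$ on $W$. Proposition~\ref{prop:real} gives $a\in S$, a product of at most $7m^3|G|\le56\,d^3|G|$ steps, with $\rho(a)W=0$. Since $\rho(a)$ is complex linear, $\rho(a)(iW)=0$ as well, and so $\rho(a)=0$.
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main} and of the bound in Theorem~\ref{thm:equiv}]
Let $\rho$ run over the nontrivial irreducible complex representations of $G$, one from each isomorphism class. Each is potentially mixable by hypothesis, so Proposition~\ref{prop:complex} gives $a_\rho\in S$ that kills $\rho$ and is a product of at most $56\,d_\rho^3|G|$ steps. The product $\mu$ of all $a_\rho$, in any order, lies in $S$ and kills every such $\rho$. By Lemma~\ref{lem:criterion}, $\mu=u_G$. By (F3), $d_\rho\le|G|^{1/2}$ and $\sum_\rho d_\rho^2\le|G|$, so the number of steps in $\mu$ is at most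
\[
56\,|G|\sum_\rho d_\rho^3\le56\,|G|\cdot|G|^{1/2}\sum_\rho d_\rho^2\le56\,|G|^{5/2}.\qedhere
\]
\end{proof}

\begin{proof}[Proof of the equivalences in Theorem~\ref{thm:equiv}]
(b)$\Rightarrow$(a). This is Theorem~\ref{thm:main}.

(a)$\Rightarrow$(b). Let $u_G\in S$ and let $\rho$ be nontrivial and irreducible. Then $\rho(u_G)=0$ is not invertible, so $\rho$ is potentially mixable by Lemma~\ref{lem:singular}.

(b)$\Rightarrow$(c). Suppose that $G/M$ is a nontrivial quotient of odd order. By (F3) applied to $G/M$, this group has a nontrivial irreducible representation $\rho$, which we view as a representation of $G$. The image $\rho(G)$ is a quotient of $G/M$ and has odd order, so $\rho$ is not potentially mixable by Lemma~\ref{lem:parity}, and (b) fails.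

(c)$\Rightarrow$(b). If $\rho$ is nontrivial and irreducible, then $\rho(G)$ is a nontrivial quotient of $G$. Its order is even by (c), and Lemma~\ref{lem:parity} applies.

(c)$\Rightarrow$(d). Conjugates of $2$-elements are $2$-elements, so $N$ is normal. It contains a Sylow $2$-subgroup of $G$, all of whose elements are $2$-elements, so $|G/N|$ is odd. By (c), $G/N$ is trivial.

(d)$\Rightarrow$(c). The image of a $2$-element in a quotient of odd order has order dividing both a power of $2$ and an odd number, so it is $1$. If $G=N$, such a quotient is generated by these images and is trivial.
\end{proof}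

\begin{proof}[Proof of Theorem~\ref{thm:general}]
(i) Write $\rho$ as a direct sum of irreducible representations $\sigma_1,\dots,\sigma_l$. Then $\rho(a)=0$ if and only if $\sigma_j(a)=0$ for all $j$. Suppose that $a\in S$ has this property. No $\sigma_j$ is trivial, since $a$ acts as $1$ in the trivial representation, and each $\sigma_j$ is potentially mixable, since otherwise $\sigma_j(a)$ would be invertible by Lemma~\ref{lem:singular}. Conversely, if each $\sigma_j$ is nontrivial and potentially mixable, Proposition~\ref{prop:complex} gives $a_j\in S$ that kills $\sigma_j$, and $a_1\cdots a_l\in S$ kills $\rho$.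

(ii) The group $N$ is generated by its own $2$-elements, so it is mixable by Theorem~\ref{thm:equiv}. Steps formed from elements of $N$ are steps in $G$, hence $u_N\in S$. Let $\rho\colon G\to\mathrm{GL}(V)$ be irreducible. Since $N$ is normal, $V^N$ is $G$-invariant: for $v\in V^N$, $g\in G$ and $x\in N$ we have $\rho(x)\rho(g)v=\rho(g)\rho(g^{-1}xg)v=\rho(g)v$. If $N\not\le\ker\rho$, then $V^N\ne V$, so $V^N=0$, and $\rho(u_N)=0$ by (F2). If $N\le\ker\rho$, then $\rho(G)$ is a quotient of $G/N$, which has odd order as shown in the proof of (c)$\Rightarrow$(d). By Lemmas~\ref{lem:parity} and~\ref{lem:singular}, $\rho(a)$ is invertible for every $a\in S$.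

(iii) If $H$ is generated by $2$-elements, then $H$ is mixable by Theorem~\ref{thm:equiv}, so $u_H$ is the law of a random subproduct of elements of $H\le G$.

Conversely, let $g_1^{\varepsilon_1}\cdots g_k^{\varepsilon_k}$ have law $u_H$. The $g_i$ need not lie in $H$, since deterministic factors can leave $H$ and return, as in $c\,x^\varepsilon c^{-1}$; we remove this freedom. Delete the factors with $p_i=0$. A factor with $p_i=1$ is a constant $c$, and the identity $c\,x^\varepsilon=(cxc^{-1})^\varepsilon c$ for $\varepsilon\in\{0,1\}$ moves it to the right past any random factor. After moving all constants to the right end, the subproduct has the form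
\[
h_1^{\delta_1}\cdots h_l^{\delta_l}\,b,
\]
where $h_1,\dots,h_l,b\in G$ are fixed and $\delta_1,\dots,\delta_l$ are the coins with bias in $(0,1)$. Every pattern $(\delta_1,\dots,\delta_l)\in\{0,1\}^l$ has positive probability, so every pattern yields an element of $H$. The zero pattern gives $b\in H$. The pattern with a single $1$ in position $i$ gives $h_ib\in H$, hence $h_i\in H$. Finally, $h_1^{\delta_1}\cdots h_l^{\delta_l}$ has law $u_Hb^{-1}=u_H$. So $H$ is mixable, and by Theorem~\ref{thm:equiv} it is generated by its $2$-elements.
\end{proof}

\begin{thebibliography}{1}

\bibitem{ABGV}
Gideon Amir, Guy Blachar, Subhajit Ghosh, Uzi Vishne,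
\emph{Mixability of finite groups},
arXiv:2501.17806 (2025).

\end{thebibliography}
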